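\title{The directed set $\omega^{\omega_1}$ need not be Tukey-top}

\begin{abstract}
The set $\omega^{\omega_1}$ of all functions $\omega_1\to\omega$, ordered pointwise, is a directed set of size $2^{\aleph_1}$. We show that ZFC does not decide whether it is Tukey equivalent to $[2^{\aleph_1}]^{<\omega}$, the largest Tukey type of a directed set of that size. The equivalence holds whenever $2^{\aleph_0}\le\aleph_2$. On the other hand, over any model of ZFC with $2^{\aleph_1}=\kappa$ there is a ccc forcing that makes $2^{\aleph_1}$ larger than $\kappa$ while $[\kappa^+]^{<\omega}\not\le_T\omega^{\omega_1}$. Starting from GCH, we also obtain models in which $2^{\aleph_1}$ and the largest $\mu$ with $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ take prescribed values.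
\end{abstract}

\section{Introduction}

A \emph{directed set} is a nonempty partially ordered set in which any two elements have an upper bound. A subset is \emph{bounded} if it has an upper bound and \emph{unbounded} otherwise. For directed sets $D$ and $E$ we write $D\le_T E$ if there is a map $f\colon D\to E$ that sends unbounded subsets of $D$ to unbounded subsets of $E$. (Equivalently, there is a map $E\to D$ sending cofinal sets to cofinal sets; we shall not use this form.) Such a map reduces the task of bounding a set $X\subseteq D$ to the task of bounding $f[X]$ in $E$, so the \emph{Tukey order} $\le_T$ compares directed sets by how hard it is to find upper bounds in them. The relation is transitive, by composition, and $D\equiv_T E$ means $D\le_T E$ and $E\le_T D$.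

For a cardinal $\mu$ let $[\mu]^{<\omega}$ be the set of finite subsets of $\mu$, ordered by inclusion. A family $\mathcal U\subseteq[\mu]^{<\omega}$ is bounded if and only if $\bigcup\mathcal U$ is finite. Every directed set $D$ satisfies $D\le_T[|D|]^{<\omega}$: enumerate $D=\{d_\xi:\xi<|D|\}$ without repetition and send $d_\xi$ to $\{\xi\}$; an unbounded subset of $D$ is infinite, and an infinite family of singletons is unbounded. A directed set $D$ is \emph{Tukey-top} if it attains this upper bound, that is, if $D\equiv_T[|D|]^{<\omega}$. The following reformulation is the one we work with.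

\begin{lemma}\label{lem:F}
Let $D$ be a directed set and $\mu$ an infinite cardinal. Then $[\mu]^{<\omega}\le_T D$ if and only if there is a map $F\colon\mu\to D$ such that $F[A]$ is unbounded for every infinite $A\subseteq\mu$.
\end{lemma}

\begin{proof}
Suppose $\varphi\colon[\mu]^{<\omega}\to D$ sends unbounded sets to unbounded sets, and put $F(\xi)=\varphi(\{\xi\})$. For infinite $A$ the family $\{\{\xi\}:\xi\in A\}$ is unbounded, so its image $F[A]$ is unbounded. Conversely, given $F$, let $\varphi(s)$ be any upper bound of the finite set $F[s]$. If $\varphi[\mathcal U]$ is bounded by $d$, then $d$ bounds $F[\bigcup\mathcal U]$, so $\bigcup\mathcal U$ is finite and $\mathcal U$ is bounded.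
\end{proof}

So an infinite directed set $D$ is Tukey-top exactly when it contains a family indexed by $|D|$ with no infinite bounded subfamily. The ordinal $\omega$ is Tukey-top, by the identity map. The ordinal $\omega_1$ is not, since $F[\omega]$ is countable and therefore bounded. For a directed set $P$ and a set $I$, let $P^I$ be the set of functions $I\to P$ with the pointwise order; a subset of $P^I$ is bounded if and only if it is bounded at each coordinate. The power $\omega^\omega$ is not Tukey-top: every family of $\aleph_1$ functions $\omega\to\omega$ has an infinite bounded subfamily (Proposition~\ref{prop:baire}). The next power is $\omega^{\omega_1}$, which has size $2^{\aleph_1}$. The question we answer comes from the paper \cite{BMS} of Benhamou, Moore and Serafin: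
\begin{quote}
\emph{Does ZFC prove that $\omega^{\omega_1}$ is Tukey-top, that is, $\omega^{\omega_1}\equiv_T[2^{\aleph_1}]^{<\omega}$?}
\end{quote}

For an infinite cardinal $\mu$, let $W(\mu)$ be the statement
\begin{quote}
there is $F\colon\mu\to\omega^{\omega_1}$ such that for every infinite $A\subseteq\mu$ there is $\alpha<\omega_1$ for which $\{F(\xi)(\alpha):\xi\in A\}$ is infinite.
\end{quote}
By Lemma~\ref{lem:F}, $W(\mu)$ is equivalent to $[\mu]^{<\omega}\le_T\omega^{\omega_1}$, and $\omega^{\omega_1}$ is Tukey-top if and only if $W(2^{\aleph_1})$ holds. Three properties are immediate. The statement passes to smaller infinite cardinals, by restricting $F$. The coordinate set $\omega_1$ may be replaced by any set of size $\aleph_1$. And $W((2^{\aleph_1})^+)$ fails, because every map $(2^{\aleph_1})^+\to\omega^{\omega_1}$ is constant on an infinite set. The question is whether $W$ always holds up to this trivial barrier.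

There are reasons to guess that it does. Let $\mathfrak b_{\omega_1}$ be the least size of an unbounded family in $(\omega_1^{\omega_1},\le^*)$, where $f\le^* g$ means that $\{\alpha:f(\alpha)>g(\alpha)\}$ is bounded in $\omega_1$. It is known that $[\mathfrak b_{\omega_1}]^{<\omega}\le_T\omega^{\omega_1}$ and that $\omega^{\omega_1}$ is Tukey-top under CH; both facts have short proofs, which we include in Section~\ref{sec:zfc}. It is also known that $\omega^{\omega_1}$ lies above the $\omega_1$-fold products $\mathfrak b^{\omega_1}$ and $\mathfrak d^{\omega_1}$ of the bounding and dominating numbers $\mathfrak b,\mathfrak d$ of $\omega^\omega$ under eventual domination, each ordered as an ordinal; we do not use this. Our ZFC result says that the whole question is already decided at the cardinal $2^{\aleph_0}$, and that the answer is positive if the continuum is small.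

\begin{theorem}\label{thm:zfc}
The following hold in ZFC.
\begin{enumerate}
\item $\omega^{\omega_1}$ is Tukey-top if and only if $[2^{\aleph_0}]^{<\omega}\le_T\omega^{\omega_1}$.
\item $[\omega_2]^{<\omega}\le_T\omega^{\omega_1}$.
\item If $2^{\aleph_0}\le\aleph_2$, or more generally $2^{\aleph_0}\le\mathfrak b_{\omega_1}$, then $\omega^{\omega_1}$ is Tukey-top.
\end{enumerate}
\end{theorem}

The guess is nevertheless wrong. The main result says that the trivial barrier of a ground model can be kept in place while $2^{\aleph_1}$ is pushed past it.

\begin{theorem}\label{thm:main}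
Let $V$ be a model of ZFC. In $V$, let $\kappa=2^{\aleph_1}$ and let $\lambda$ be an infinite cardinal with $\lambda^{\aleph_1}=\lambda$. There is a ccc forcing $P$ such that the following hold in $V^P$:
\begin{enumerate}
\item $2^{\aleph_0}=2^{\aleph_1}=\lambda$;
\item every $F\colon\kappa^+\to\omega^{\omega_1}$ is pointwise bounded on some infinite subset of $\kappa^+$; that is, $[\kappa^+]^{<\omega}\not\le_T\omega^{\omega_1}$.
\end{enumerate}
Hence, if $\lambda>\kappa$, then $\omega^{\omega_1}$ is not Tukey-top in $V^P$.
\end{theorem}

\begin{corollary}\label{cor:indep}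
Over every model of ZFC there is a ccc forcing extension in which $\omega^{\omega_1}$ is not Tukey-top. If ZFC is consistent, then so is ZFC together with $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$ and $[\omega_3]^{<\omega}\not\le_T\omega^{\omega_1}$, and ZFC neither proves nor refutes $\omega^{\omega_1}\equiv_T[2^{\aleph_1}]^{<\omega}$.
\end{corollary}

In particular the bound $\aleph_2$ in Theorem~\ref{thm:zfc}(3) is sharp. Over a model of CH, the place where $W$ stops in the extension can be computed exactly.

\begin{theorem}\label{thm:exact}
\begin{enumerate}
\item If in Theorem~\ref{thm:main} the model $V$ satisfies CH, then in $V^P$, for every infinite cardinal $\mu$, we have $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ if and only if $\mu\le\kappa$.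
\item Let $V_0$ be a model of ZFC $+$ GCH, and let $\aleph_2\le\kappa\le\lambda$ be cardinals of $V_0$ with $\mathrm{cf}(\kappa),\mathrm{cf}(\lambda)>\omega_1$. There is a forcing extension of $V_0$, with the same cardinals, in which $2^{\aleph_0}=2^{\aleph_1}=\lambda$ and $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ holds exactly for $\mu\le\kappa$.
\item In particular, $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$ does not decide whether $\omega^{\omega_1}$ is Tukey-top.
\end{enumerate}
\end{theorem}

Section~\ref{sec:zfc} proves Theorem~\ref{thm:zfc}. After some background in Section~\ref{sec:background}, Section~\ref{sec:twosteps} isolates the two ingredients of a bounded infinite subfamily, first for $\omega^\omega$ and then in a Cohen extension where one of them is present and the other is not. Sections~\ref{sec:forcing}--\ref{sec:extension} construct and analyze a forcing that supplies both. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main} and Theorem~\ref{thm:exact} in Section~\ref{sec:exact}.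

\section{Eventually different functions}\label{sec:zfc}

To verify $W(\mu)$ it suffices to treat countably infinite sets $A$, since every infinite set contains one. What $\omega_1$ many coordinates provide is room to handle each countable set at a single coordinate lying beyond it.

\begin{lemma}\label{lem:W1}
$W(\omega_1)$ holds.
\end{lemma}

\begin{proof}
Fix injections $e_\beta\colon\beta\to\omega$ for $\beta<\omega_1$. Let $F(\xi)(\beta)=e_\beta(\xi)$ if $\xi<\beta$, and $F(\xi)(\beta)=0$ otherwise. A countably infinite $A\subseteq\omega_1$ is contained in some $\beta<\omega_1$, and then $\{F(\xi)(\beta):\xi\in A\}=e_\beta[A]$ is infinite.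
\end{proof}

To pass from $\mu$ to a larger cardinal $\nu$ we need to map each countable subset of $\nu$ injectively into $\mu$, using only $\aleph_1$ maps in total. Call functions $u,u'$ with domain $\omega_1$ \emph{eventually different} if $u(\alpha)\ne u'(\alpha)$ for all sufficiently large $\alpha<\omega_1$.

\begin{lemma}\label{lem:lift}
Suppose $W(\mu)$ holds and there are pairwise eventually different functions $u_\xi\colon\omega_1\to\mu$ for $\xi<\nu$, where $\nu$ is an infinite cardinal. Then $W(\nu)$ holds.
\end{lemma}

\begin{proof}
Let $H\colon\mu\to\omega^{\omega_1}$ witness $W(\mu)$ and define $F\colon\nu\to\omega^{\omega_1\times\omega_1}$ by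
\[F(\xi)(\alpha,\beta)=H(u_\xi(\alpha))(\beta).\]
Let $A\subseteq\nu$ be countably infinite. For each pair $\xi\ne\eta$ from $A$ there is a threshold beyond which $u_\xi$ and $u_\eta$ differ. There are countably many pairs, so some $\alpha<\omega_1$ lies beyond all thresholds. Then $\xi\mapsto u_\xi(\alpha)$ is injective on $A$, and $B=\{u_\xi(\alpha):\xi\in A\}$ is an infinite subset of $\mu$. Choose $\beta$ with $\{H(\zeta)(\beta):\zeta\in B\}$ infinite. This set equals $\{F(\xi)(\alpha,\beta):\xi\in A\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zfc}]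
(1) If $\omega^{\omega_1}$ is Tukey-top, then $W(2^{\aleph_1})$ holds and hence $W(2^{\aleph_0})$. Conversely, assume $W(2^{\aleph_0})$. The tree $2^{<\omega_1}$ of functions from countable ordinals to $2$ has $\aleph_1$ levels of size at most $2^{\aleph_0}$, so there is an injection $e\colon2^{<\omega_1}\to2^{\aleph_0}$. For $x\in2^{\omega_1}$ let $u_x(\alpha)=e(x{\upharpoonright}\alpha)$. If $x(\gamma)\ne y(\gamma)$, then $x{\upharpoonright}\alpha\ne y{\upharpoonright}\alpha$ and so $u_x(\alpha)\ne u_y(\alpha)$ for all $\alpha>\gamma$. Lemma~\ref{lem:lift} with $\mu=2^{\aleph_0}$ gives $W(2^{\aleph_1})$.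

(2) We show $W(\mathfrak b_{\omega_1})$ and $\omega_2\le\mathfrak b_{\omega_1}$. By recursion on $\xi<\mathfrak b_{\omega_1}$ define $u_\xi\colon\omega_1\to\omega_1$: the family $\{u_\eta:\eta<\xi\}$ has size less than $\mathfrak b_{\omega_1}$, so it has a $\le^*$-upper bound $g$, and we put $u_\xi(\alpha)=g(\alpha)+1$. For $\eta<\xi$ we have $u_\eta(\alpha)\le g(\alpha)<u_\xi(\alpha)$ for all large $\alpha$. Lemmas~\ref{lem:W1} and~\ref{lem:lift} with $\mu=\omega_1$ give $W(\mathfrak b_{\omega_1})$. Next, a family $\{g_i:i<\omega_1\}\subseteq\omega_1^{\omega_1}$ is $\le^*$-bounded by $g(\alpha)=\sup\{g_i(\alpha):i<\alpha\}$, which is a countable ordinal and satisfies $g_i(\alpha)\le g(\alpha)$ for $\alpha>i$. So $\omega_2\le\mathfrak b_{\omega_1}$, and $W(\omega_2)$ follows.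

(3) If $2^{\aleph_0}\le\mathfrak b_{\omega_1}$, then $W(2^{\aleph_0})$ follows from $W(\mathfrak b_{\omega_1})$, and (1) applies. The case $2^{\aleph_0}\le\aleph_2$ is included because $\omega_2\le\mathfrak b_{\omega_1}$.
\end{proof}

\section{Background on forcing and cardinal arithmetic}\label{sec:background}

A forcing is a preordered set $P$ with a largest element; $p\le q$ means that $p$ is stronger. As usual we argue as if $V$ were a countable transitive model, so that generic filters exist, and read the results as relative consistency statements. A statement holds in $V^P$ if it holds in $V[G]$ for every $P$-generic $G$. We use the following textbook facts.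

\begin{itemize}
\item[(F1)] \emph{Forcing theorem.} $p\Vdash\psi$ if and only if $\psi$ holds in $V[G]$ for every generic $G\ni p$. Whatever holds in $V[G]$ is forced by some $p\in G$. If $p\not\Vdash\psi$, then some $q\le p$ forces $\neg\psi$.
\item[(F2)] \emph{Preservation.} If $\theta$ is regular uncountable and every antichain of $P$ has size less than $\theta$ (the $\theta$-cc; for $\theta=\aleph_1$, the ccc), then $P$ preserves cardinals and cofinalities $\ge\theta$. If every decreasing $\omega$-sequence of conditions has a lower bound ($P$ is $\sigma$-closed), then $P$ adds no new function from $\omega$ to $V$.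
\item[(F3)] \emph{Antichains represent open sets.} Let $U\subseteq P$ be closed downward and let $B$ be maximal among antichains contained in $U$. Every member of $U$ is compatible with a member of $B$, so below any $p\in U$ the conditions extending a member of $B$ are dense; hence a generic $G$ meets $U$ if and only if it meets $B$. In particular, for $U=\{p:p\Vdash\psi\}$, the statement $\psi$ holds in $V[G]$ if and only if $G\cap B\ne\emptyset$.
\item[(F4)] \emph{Absoluteness.} A $\Delta_0$ formula (one in which all quantifiers are bounded) has the same truth value in any two transitive models containing its parameters.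
\item[(F5)] \emph{$\Delta$-system lemma} \cite[Theorem II.1.6]{Kunen}. Let $\nu$ be an infinite cardinal and let $\theta>\nu$ be regular with $|\alpha|^{<\nu}<\theta$ for all $\alpha<\theta$. If $\langle S_\xi:\xi<\theta\rangle$ are sets of size less than $\nu$, then there are $I\subseteq\theta$ of size $\theta$ and a set $R$, the \emph{root}, with $S_\xi\cap S_\eta=R$ for all distinct $\xi,\eta\in I$. (The lemma is stated for $\theta$ distinct sets. If there are fewer than $\theta$ distinct $S_\xi$, one set is repeated $\theta$ times and serves as $R$.) The hypothesis holds for $\nu=\aleph_0$, $\theta=\aleph_1$.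
\item[(F6)] \emph{Cardinal arithmetic.} By K\"onig's theorem $\lambda^{\mathrm{cf}(\lambda)}>\lambda$, so $\lambda^{\aleph_1}=\lambda$ implies $\mathrm{cf}(\lambda)>\omega_1$; it also implies $\lambda\ge2^{\aleph_1}$. Conversely, if $\mathrm{cf}(\lambda)>\omega_1$ and $\nu^{\aleph_1}\le\lambda$ for all cardinals $\nu<\lambda$, then $\lambda^{\aleph_1}=\lambda$, since every function $\omega_1\to\lambda$ is bounded. This applies to $\lambda=\kappa^+$ for $\kappa=2^{\aleph_1}$, as $\kappa^{\aleph_1}=\kappa$. Under GCH it applies to every $\lambda\ge\aleph_2$ with $\mathrm{cf}(\lambda)>\omega_1$, as $\nu^{\aleph_1}\le\max(\nu,\aleph_1)^+\le\lambda$ for $\nu<\lambda$.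
\end{itemize}

\section{Accumulation and pseudo-intersections}\label{sec:twosteps}

How does one find an infinite bounded subfamily of a large family of functions? With countably many coordinates the argument has two steps.

\begin{proposition}\label{prop:baire}
Every $F\colon\omega_1\to\omega^\omega$ is bounded on an infinite subset of $\omega_1$. Hence $\omega^\omega$ is not Tukey-top.
\end{proposition}

\begin{proof}
\emph{Accumulation.} For a finite sequence $v\in\omega^{<\omega}$ let $X_v=\{\xi:v\subseteq F(\xi)\}$. There are countably many $v$, so the union of those $X_v$ that are finite is countable. Fix $\xi_0$ outside this union. Then $X_{F(\xi_0){\upharpoonright}k}$ is infinite for every $k$.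

\emph{Diagonalization.} Choose distinct $\eta_k\in X_{F(\xi_0){\upharpoonright}k}$ for $k<\omega$. At coordinate $j$ we have $F(\eta_k)(j)=F(\xi_0)(j)$ for all $k>j$, so only finitely many values occur. Thus $F$ is bounded on $\{\eta_k:k<\omega\}$.

By Lemma~\ref{lem:F}, $[\mu]^{<\omega}\not\le_T\omega^\omega$ for every uncountable $\mu$, in particular for $\mu=|\omega^\omega|$.
\end{proof}

With $\omega_1$ coordinates there are $\aleph_1$ finite sets of coordinates to respect, and a single $\omega$-sequence no longer takes care of them one at a time. We separate what is needed into two statements. Say that a sequence $\langle f_n:n<\omega\rangle$ in $\omega^{\omega_1}$ \emph{accumulates at $f_0$} if for every finite $t\subseteq\omega_1$ there are infinitely many $n$ with $f_n{\upharpoonright}t=f_0{\upharpoonright}t$. For $E\subseteq\omega_1\times\omega$ let $E_\alpha=\{n:(\alpha,n)\in E\}$, and call $E$ \emph{good} if $\bigcap_{\alpha\in t}E_\alpha$ is infinite for every finite $t\subseteq\omega_1$; the intersection over $t=\emptyset$ is $\omega$. The replacement for diagonalization is the following principle.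
\begin{itemize}
\item[(PI)] For every good $E\subseteq\omega_1\times\omega$ there is an infinite $A\subseteq\omega$, a \emph{pseudo-intersection} of $E$, such that $A\setminus E_\alpha$ is finite for all $\alpha<\omega_1$.
\end{itemize}

\begin{lemma}\label{lem:twosteps}
Assume \textup{(PI)}. If $\langle f_n:n<\omega\rangle$ accumulates at $f_0$, then there is an infinite $A\subseteq\omega$ such that $\{f_n:n\in A\}$ is bounded in $\omega^{\omega_1}$.
\end{lemma}

\begin{proof}
Let $E=\{(\alpha,n):f_n(\alpha)=f_0(\alpha)\}$. Then $\bigcap_{\alpha\in t}E_\alpha=\{n:f_n{\upharpoonright}t=f_0{\upharpoonright}t\}$, so $E$ is good. Let $A$ be a pseudo-intersection of $E$. For each $\alpha$ we have $f_n(\alpha)=f_0(\alpha)$ for all but finitely many $n\in A$, so $k(\alpha)=\max\{f_n(\alpha):n\in A\}$ exists, and $k$ is the required bound.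
\end{proof}

To refute $W(\mu)$ it therefore suffices to have (PI) and to find, for every $F\colon\mu\to\omega^{\omega_1}$, distinct $\xi_n$ such that $\langle F(\xi_n)\rangle$ accumulates at $F(\xi_0)$. Neither ingredient suffices alone. The principle (PI) says nothing about $\mu$, and since $W(\omega_2)$ is a theorem, under (PI) a witness to $W(\omega_2)$ has no accumulating sequence. Accumulation will come from the symmetry of a forcing. The next example shows this mechanism in its simplest form, and shows that it does not suffice without (PI).

\begin{example}\label{ex:cohen}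
Let $\lambda$ be an infinite cardinal and let $P$ be the set of finite partial functions $\lambda\times\omega_1\to\omega$, ordered by reverse inclusion. It is ccc: among uncountably many conditions, (F5) gives uncountably many whose domains form a $\Delta$-system, two of these agree on the finite root, and their union is a condition. Let $G$ be generic, $g=\bigcup G$ and $F(\xi)(\alpha)=g(\xi,\alpha)$.

\emph{For every sequence $\langle\xi_n\rangle\in V$ of distinct ordinals below $\lambda$, the sequence $\langle F(\xi_n)\rangle$ accumulates at $F(\xi_0)$.} Let $p\in P$, let $t\subseteq\omega_1$ be finite and $m<\omega$. Extend $p$ so that $\{\xi_0\}\times t\subseteq\mathrm{dom}\,p$. As $p$ is finite, there is $n>m$ such that $p$ does not mention the column $\{\xi_n\}\times\omega_1$. Copy the column $\xi_0$ of $p$ to the column $\xi_n$: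
\[q=p\cup\{((\xi_n,\alpha),p(\xi_0,\alpha)):\alpha\in t\}.\]
Then $q\le p$ forces $F(\xi_n){\upharpoonright}t=F(\xi_0){\upharpoonright}t$, and the claim follows by density.

\emph{Nevertheless $F$ witnesses $W(\lambda)$ in $V[G]$.} Let $a\colon\omega\to\lambda$ be an injection in $V[G]$, with a name $\dot a$ and $p_0\in G$ forcing that $\dot a$ is such an injection. For each $n$ let $B_n$ be a maximal antichain of conditions forcing a value for $\dot a(n)$. The $B_n$ are countable, so there is $\alpha<\omega_1$ such that no member of $\bigcup_nB_n$ has a point $(\xi,\alpha)$ in its domain. Let $p\le p_0$, $k<\omega$ and $N=|\mathrm{dom}\,p|$. By (F3) there is $q\le p$ extending some $b_n\in B_n$ for each $n\le N$; say $b_n\Vdash\dot a(n)=\eta_n$. The $N+1$ ordinals $\eta_n$ are distinct, so $(\eta_n,\alpha)\notin\mathrm{dom}\,p$ for some $n$. Then $p\cup b_n\cup\{((\eta_n,\alpha),k)\}$ is a condition below $p$ forcing $F(\dot a(n))(\alpha)=k$. By density, $\{F(a(n))(\alpha):n<\omega\}=\omega$.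

By Lemma~\ref{lem:twosteps}, (PI) fails in $V[G]$.
\end{example}

The copying argument used three features. The function $F(\xi)$ depends only on a small part of the generic. These parts look alike for different $\xi$. And the union of a condition with a copy of a piece of it is again a condition, stronger than both. We need a forcing that forces (PI) and keeps these features for arbitrary names.

\section{An iteration with ground-model conditions}\label{sec:forcing}

From here to the end of Section~\ref{sec:main} we fix $V$, $\kappa$ and $\lambda$ as in Theorem~\ref{thm:main} and work in $V$ unless stated otherwise. By (F6), $\mathrm{cf}(\lambda)>\omega_1$ and $\lambda\ge\kappa$. The symbol $\omega_1$ always denotes $\omega_1^V$; the forcing will be ccc, so there is no conflict.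

\subsection*{One step}
A pseudo-intersection of a good set $E$ is added by pairs $(s,t)$, where the \emph{stem} $s$ is a finite initial part of the future set $A$ and $t$ is a finite set of promises: all later elements of $A$ are to lie in $E_\alpha$ for $\alpha\in t$. Goodness of $E$ guarantees that stems can be prolonged. The point to exploit is that the set of such pairs,
\[Q=[\omega]^{<\omega}\times[\omega_1]^{<\omega},\]
does not depend on $E$ and lies in $V$; only the order depends on $E$. We want an order for every $E\subseteq\omega_1\times\omega$, so that no decision about goodness is needed when the iteration is defined. Let $\widehat E=E$ if $E$ is good and $\widehat E=\omega_1\times\omega$ otherwise; thus $\widehat E$ is always good. We say that $s'$ \emph{end-extends} $s$ if $s'\supseteq s$ and every element of $s'\setminus s$ is larger than every element of $s$. Define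
\[(s',t')\le_E(s,t)\iff s'\text{ end-extends }s,\quad t'\supseteq t,\quad s'\setminus s\subseteq\bigcap_{\alpha\in t}\widehat E_\alpha.\]
This relation is reflexive. It is transitive: if $(s'',t'')\le_E(s',t')\le_E(s,t)$, then $s''\setminus s$ is the union of $s'\setminus s$ and $s''\setminus s'$; the elements of both lie above $s$, and both are contained in $\bigcap_{\alpha\in t}\widehat E_\alpha$ because $t\subseteq t'$. Goodness of $E$ is expressed by
\[\forall t\in[\omega_1]^{<\omega}\ \forall m\in\omega\ \exists n\in\omega\ \big(n>m\ \wedge\ \forall\alpha\in t\ (\alpha,n)\in E\big),\]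
so ``$E$ is good'' and ``$x\le_E y$'' are $\Delta_0$ formulas in $E$ with parameters from $V$.

\subsection*{Codes}
The conditions of the iteration will be finite partial functions from $\lambda$ to $Q$. For a set $X$ of ordinals let $C(X)$ be the set of finite partial functions from $X$ to $Q$. We need a concrete form of names for subsets of $\omega_1\times\omega$ that makes sense before the order on $C(X)$ is defined, and that can be counted and moved around. One form serves two purposes, since both the sets $E$ in (PI) and the graphs of functions $\omega_1\to\omega$ are subsets of $\omega_1\times\omega$.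

A \emph{code over $X$} is a function $b$ on $\omega_1\times\omega$ whose values are countable subsets of $C(X)$. Its \emph{support} is
\[\mathrm{supp}(b)=\bigcup\{\mathrm{dom}\,p:p\in b(\alpha,n),\ (\alpha,n)\in\omega_1\times\omega\},\]
a set of size at most $\aleph_1$; a code $b$ is a code over $Y$ if and only if $\mathrm{supp}(b)\subseteq Y$. Once $C(X)$ carries a preorder with largest element $\emptyset$, the code $b$ gives the name $\sigma_b=\{((\alpha,n)^\vee,p):p\in b(\alpha,n)\}$, whose value at a generic $G$ is
\begin{equation}\label{eq:value}
\sigma_b[G]=\{(\alpha,n):b(\alpha,n)\cap G\ne\emptyset\}.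
\end{equation}
The \emph{empty code} has constant value $\emptyset$. It names the empty set, which is not good, so the corresponding $\widehat E$ is $\omega_1\times\omega$.

\subsection*{Bookkeeping}
We have $|C(\lambda)|=\lambda$, so there are $(\lambda^{\aleph_0})^{\aleph_1}=\lambda$ codes over $\lambda$. Let $\langle c^\beta:\beta<\lambda\rangle$ list them so that each occurs $\lambda$ times. Let $b_\beta=c^\beta$ if $c^\beta$ is a code over $\beta$, and let $b_\beta$ be the empty code otherwise. Thus $\mathrm{supp}(b_\beta)\subseteq\beta$. Since $\mathrm{cf}(\lambda)>\omega_1$, the support of a code $c$ over $\lambda$ is contained in some $\beta_0<\lambda$, and all but fewer than $\lambda$ of the occurrences of $c$ in the list are at indices $\beta\ge\beta_0$. Hence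
\begin{equation}\label{eq:book}
\text{every code over $\lambda$ equals $b_\beta$ for $\lambda$ many $\beta<\lambda$.}
\end{equation}

\begin{definition}\label{def:P}
For $\beta\le\lambda$ let $P_\beta=C(\beta)$, preordered by recursion on $\beta$: $p\le q$ if and only if $\mathrm{dom}\,q\subseteq\mathrm{dom}\,p$ and for every $\gamma\in\mathrm{dom}\,q$,
\[p{\upharpoonright}\gamma\Vdash_{P_\gamma}p(\gamma)\le_{\tau_\gamma}q(\gamma),\qquad\text{where }\tau_\gamma=\sigma_{b_\gamma}.\]
Let $P=P_\lambda$.
\end{definition}

The defining clause does not mention $\beta$, so the order on $P_\beta$ is the restriction of the order on $P_{\beta'}$ for $\beta\le\beta'$, and $r\le p$ implies $r{\upharpoonright}\gamma\le p{\upharpoonright}\gamma$ for every $\gamma$. The relation is reflexive, with largest element $\emptyset$. Transitivity follows by induction: if $r\le p\le q$ and $\gamma\in\mathrm{dom}\,q$, then $r{\upharpoonright}\gamma$ forces $r(\gamma)\le_{\tau_\gamma}p(\gamma)$, and it forces $p(\gamma)\le_{\tau_\gamma}q(\gamma)$ because it extends $p{\upharpoonright}\gamma$ in the preorder $P_\gamma$.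

\begin{lemma}\label{lem:basic}
Let $\gamma\le\lambda$ and $p,q\in P_\gamma$.
\begin{enumerate}
\item If $p\supseteq q$, then $p\le q$.
\item If $p\le q$ and $\beta\in\mathrm{dom}\,q$, then the stem of $p(\beta)$ end-extends the stem of $q(\beta)$.
\item Let $\beta\in\mathrm{dom}\,p$, $q_0\in P_\beta$ and $x\in Q$ satisfy $q_0\le p{\upharpoonright}\beta$ and $q_0\Vdash_{P_\beta}x\le_{\tau_\beta}p(\beta)$. Then $p'=q_0\cup\{(\beta,x)\}\cup p{\upharpoonright}(\gamma\setminus(\beta+1))$ satisfies $p'\le p$.
\item If $p(\beta)$ and $q(\beta)$ have the same stem for all $\beta\in\mathrm{dom}\,p\cap\mathrm{dom}\,q$, then $p$ and $q$ are compatible.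
\item $P_\gamma$ is ccc.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) On $\mathrm{dom}\,q$ the values agree, and $\le_E$ is reflexive for every $E$.

(2) The end-extension is a statement about two finite sets in $V$ that is forced by some condition, so it is true.

(3) Let $\delta\in\mathrm{dom}\,p$. For $\delta<\beta$ the required clause is the one in $q_0\le p{\upharpoonright}\beta$; for $\delta=\beta$ it is the hypothesis, since $p'{\upharpoonright}\beta=q_0$; for $\delta>\beta$ we have $p'(\delta)=p(\delta)$.

(4) Let $r$ have domain $\mathrm{dom}\,p\cup\mathrm{dom}\,q$. On the common domain, if $p(\beta)=(s,t)$ and $q(\beta)=(s,t')$, put $r(\beta)=(s,t\cup t')$; elsewhere let $r$ agree with $p$ or $q$. Since $(s,t\cup t')\le_E(s,t)$ and $(s,t\cup t')\le_E(s,t')$ for every $E$, we get $r\le p,q$.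

(5) Given uncountably many conditions, use (F5) to pass to uncountably many whose domains form a $\Delta$-system with finite root $R$. There are countably many assignments of stems to the points of $R$, so two of the conditions have the same one, and (4) applies.
\end{proof}

Part (1) is the third feature of Example~\ref{ex:cohen}: if two conditions agree on their common domain, their union is a condition below both. The first feature needs care, because the order at coordinate $\gamma$ consults the earlier coordinates in $\mathrm{supp}(b_\gamma)$.

\begin{example}\label{ex:closed}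
By \eqref{eq:book} fix $\delta$ such that $b_\delta$ is the empty code. Let $c(\alpha,n)$ be the set of one-point conditions $\{(\delta,(s,\emptyset))\}$ with $n\in s$, and fix $\gamma$ with $b_\gamma=c$; then $\gamma>\delta$. For $P_\gamma$-generic $H$ let $A$ be the union of the stems of $p(\delta)$ for $p\in H$. If $p(\delta)=(s,t)$, then $p\le\{(\delta,(s,\emptyset))\}$, so $\tau_\gamma[H]=\omega_1\times A$. At coordinate $\delta$ any larger number can be added to a stem, by Lemma~\ref{lem:basic}(3), so $A$ is infinite and $\tau_\gamma[H]$ is good. Let
\[p=\{(\delta,(\{0\},\emptyset)),\ (\gamma,(\{0\},\{0\}))\},\qquad q=\{(\gamma,(\emptyset,\{0\}))\}.\]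
Then $p\le q$, since $p{\upharpoonright}\gamma$ forces $0\in A$. But $p{\upharpoonright}\{\gamma\}\not\le q$: this would require $\emptyset\Vdash0\in A$, whereas $\{(\delta,(\{1\},\emptyset))\}$ forces $0\notin A$ by Lemma~\ref{lem:basic}(2). So restriction to $\{\gamma\}$ destroys a relation between conditions, because it forgets $\mathrm{supp}(b_\gamma)=\{\delta\}$.
\end{example}

\section{Closed sets and their suborders}\label{sec:closed}

Example~\ref{ex:closed} tells us to which sets we may restrict. Call $S\subseteq\lambda$ \emph{closed} if $\mathrm{supp}(b_\gamma)\subseteq S$ for every $\gamma\in S$. Since $\mathrm{supp}(b_\gamma)\subseteq\gamma$, every ordinal $\beta\le\lambda$ is closed, and $S\cap\beta$ is closed whenever $S$ is. Every $X\subseteq\lambda$ of size at most $\aleph_1$ is contained in a closed set of size at most $\aleph_1$: put $X_0=X$, $X_{k+1}=X_k\cup\bigcup_{\gamma\in X_k}\mathrm{supp}(b_\gamma)$, and take $\bigcup_kX_k$. For $S\subseteq\lambda$ let $P_S$ be the set $C(S)$ with the order inherited from $P$. The next lemma says that what is forced about a code over a closed set $S$ can be computed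 inside $P_S$.

\begin{lemma}\label{lem:restrict}
Let $\gamma\le\lambda$ and let $S\subseteq\gamma$ be closed.
\begin{enumerate}
\item[(a)] If $p\in P_\gamma$, $q\in P_S$ and $q\le p{\upharpoonright}S$, then $r=q\cup p{\upharpoonright}(\gamma\setminus S)$ satisfies $r\le p$ and $r\le q$.
\item[(b)] If $p\in P_\gamma$, $q\in P_S$ and $p\le q$, then $p{\upharpoonright}S\le q$.
\item[(c)] If $G$ is $P_\gamma$-generic over $V$, then $G\cap P_S$ is $P_S$-generic over $V$.
\item[(d)] Let $c$ be a code over $S$ and $\varphi(x)$ a $\Delta_0$ formula with parameters from $V$. For $p\in P_\gamma$,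
\[p\Vdash_{P_\gamma}\varphi(\sigma_c)\iff p{\upharpoonright}S\Vdash_{P_S}\varphi(\sigma_c).\]
\end{enumerate}
\end{lemma}

\begin{proof}
The order on $P_\gamma$ is defined from forcing at earlier stages, so the four parts are proved together by induction on $\gamma$, for all closed $S\subseteq\gamma$ at once. Part (b) uses (d) at stages $\delta<\gamma$ and is the only place where closedness enters; (c) uses (a) and (b); (d) uses (a) and (c).

(a) We have $r\le q$ because $r\supseteq q$. From $\mathrm{dom}(p{\upharpoonright}S)\subseteq\mathrm{dom}\,q$ we get $\mathrm{dom}\,p\subseteq\mathrm{dom}\,r$. Let $\delta\in\mathrm{dom}\,p$. If $\delta\notin S$, then $r(\delta)=p(\delta)$. If $\delta\in S$, then $r(\delta)=q(\delta)$ and $q{\upharpoonright}\delta\Vdash_{P_\delta}q(\delta)\le_{\tau_\delta}p(\delta)$; the condition $r{\upharpoonright}\delta\supseteq q{\upharpoonright}\delta$ forces this too.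

(b) We have $\mathrm{dom}\,q\subseteq S\cap\mathrm{dom}\,p$. Let $\delta\in\mathrm{dom}\,q$, let $\varphi(x)$ be the formula $p(\delta)\le_xq(\delta)$, and let $p'=p{\upharpoonright}(S\cap\delta)$. We know $p{\upharpoonright}\delta\Vdash_{P_\delta}\varphi(\tau_\delta)$ and must show $p'\Vdash_{P_\delta}\varphi(\tau_\delta)$. As $S$ is closed and $\delta\in S$, $b_\delta$ is a code over the closed set $S\cap\delta\subseteq\delta$. Part (d) at stage $\delta$, applied to $p{\upharpoonright}\delta$, gives $p'\Vdash_{P_{S\cap\delta}}\varphi(\tau_\delta)$. Applied in the other direction to the condition $p'$, which is its own restriction to $S\cap\delta$, it gives $p'\Vdash_{P_\delta}\varphi(\tau_\delta)$.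

(c) The set $G\cap P_S$ contains $\emptyset$ and is closed upward in $P_S$. If $p,q\in G\cap P_S$, take $r\in G$ below both. Then $r{\upharpoonright}S\in G$ since $r\le r{\upharpoonright}S$, and $r{\upharpoonright}S\le p,q$ by (b). So $G\cap P_S$ is a filter on $P_S$. Let $\Delta\in V$ be dense in $P_S$. Given $p\in P_\gamma$, pick $d\in\Delta$ with $d\le p{\upharpoonright}S$; by (a) there is $r\le p,d$. So the conditions lying below a member of $\Delta$ are dense in $P_\gamma$, $G$ contains one of them, and hence $G\cap\Delta\ne\emptyset$.

(d) Let $G$ be $P_\gamma$-generic. The values of $c$ are subsets of $P_S$, so $\sigma_c[G]=\sigma_c[G\cap P_S]$ by \eqref{eq:value}. Suppose $p{\upharpoonright}S\Vdash_{P_S}\varphi(\sigma_c)$ and $p\in G$. Then $p{\upharpoonright}S\in G\cap P_S$, so by (c) the statement $\varphi(\sigma_c[G])$ holds in $V[G\cap P_S]$, and by (F4) in $V[G]$. This proves the implication from right to left, for every $\Delta_0$ formula. Now suppose $p{\upharpoonright}S\not\Vdash_{P_S}\varphi(\sigma_c)$. Choose $q\le p{\upharpoonright}S$ in $P_S$ with $q\Vdash_{P_S}\neg\varphi(\sigma_c)$, and let $r$ be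 as in (a). Since $r{\upharpoonright}S=q$, the implication just proved, applied to $\neg\varphi$, gives $r\Vdash_{P_\gamma}\neg\varphi(\sigma_c)$. As $r\le p$, we conclude $p\not\Vdash_{P_\gamma}\varphi(\sigma_c)$.
\end{proof}

The second feature of Example~\ref{ex:cohen} was that different parts of the forcing look alike. By Lemma~\ref{lem:restrict}(d), the order on $P_S$ is determined by the order type of $S$ and the codes $b_\gamma$, $\gamma\in S$. To make this precise we transport conditions and codes. For an injection $h$ from a set $X$ of ordinals into the ordinals, $p\in C(X)$ and a code $b$ over $X$, let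
\[h*p=\{(h(\delta),p(\delta)):\delta\in\mathrm{dom}\,p\},\qquad(h*b)(\alpha,n)=\{h*p:p\in b(\alpha,n)\}.\]
Then $g*(h*p)=(g\circ h)*p$ and $g*(h*b)=(g\circ h)*b$ whenever the composition is defined.

\begin{lemma}\label{lem:iso}
Let $S,S'\subseteq\lambda$ be closed and let $h\colon S\to S'$ be an order isomorphism with $h*b_\gamma=b_{h(\gamma)}$ for all $\gamma\in S$. Then $p\mapsto h*p$ is an isomorphism $P_S\to P_{S'}$. Moreover, for every code $c$ over $S$, every formula $\varphi(x)$ with parameters from $V$ and every $p\in P_S$,
\[p\Vdash_{P_S}\varphi(\sigma_c)\iff h*p\Vdash_{P_{S'}}\varphi(\sigma_{h*c}).\]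
\end{lemma}

\begin{proof}
The second assertion follows from the first. The isomorphism matches $P_S$-generic filters $H$ with $P_{S'}$-generic filters $H'=\{h*p:p\in H\}$; we have $V[H]=V[H']$, and $\sigma_c[H]=\sigma_{h*c}[H']$ by \eqref{eq:value}; now use (F1).

For the first assertion put $h(\lambda)=\lambda$. We show by induction on $\gamma\in S\cup\{\lambda\}$ that $p\mapsto h*p$ is an isomorphism $P_{S\cap\gamma}\to P_{S'\cap h(\gamma)}$. It is a bijection, since $h$ maps $S\cap\gamma$ onto $S'\cap h(\gamma)$. Let $p,q\in P_{S\cap\gamma}$. The inclusions $\mathrm{dom}\,q\subseteq\mathrm{dom}\,p$ and $\mathrm{dom}(h*q)\subseteq\mathrm{dom}(h*p)$ are equivalent. Assume them, let $\delta\in\mathrm{dom}\,q$ and $\delta'=h(\delta)$, and let $\varphi(x)$ be the formula $p(\delta)\le_xq(\delta)$. Note that $(h*p)(\delta')=p(\delta)$, $(h*q)(\delta')=q(\delta)$ and $(h*p){\upharpoonright}\delta'=h*(p{\upharpoonright}\delta)$. Then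
\begin{align*}
p{\upharpoonright}\delta\Vdash_{P_\delta}\varphi(\sigma_{b_\delta})
&\iff p{\upharpoonright}\delta\Vdash_{P_{S\cap\delta}}\varphi(\sigma_{b_\delta})\\
&\iff(h*p){\upharpoonright}\delta'\Vdash_{P_{S'\cap\delta'}}\varphi(\sigma_{b_{\delta'}})\\
&\iff(h*p){\upharpoonright}\delta'\Vdash_{P_{\delta'}}\varphi(\sigma_{b_{\delta'}}).
\end{align*}
The first and third equivalences are Lemma~\ref{lem:restrict}(d) for the closed sets $S\cap\delta$ and $S'\cap\delta'$. The second is the ``moreover'' part for the isomorphism given by the induction hypothesis at $\delta$, together with $h*b_\delta=b_{\delta'}$. The first statement is the clause of $p\le q$ at $\delta$, and the last is the clause of $h*p\le h*q$ at $\delta'$.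
\end{proof}

\section{The generic extension}\label{sec:extension}

\begin{lemma}\label{lem:names}
Let $\psi(\alpha,n)$ be a formula of the forcing language of $P$. There is a code $c$ over $\lambda$ such that $\sigma_c[G]=\{(\alpha,n)\in\omega_1\times\omega:V[G]\models\psi(\alpha,n)\}$ for every $P$-generic $G$. In particular every subset of $\omega_1\times\omega$ in $V[G]$ has the form $\sigma_c[G]$.
\end{lemma}

\begin{proof}
Let $c(\alpha,n)$ be a maximal antichain of conditions forcing $\psi(\alpha,n)$. It is countable by the ccc, and (F3) and \eqref{eq:value} give the claim. For the last sentence let $\psi$ be $(\alpha,n)\in\dot E$.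
\end{proof}

\begin{proposition}\label{prop:extension}
Let $G$ be $P$-generic over $V$. In $V[G]$, \textup{(PI)} holds and $2^{\aleph_0}=2^{\aleph_1}=\lambda$.
\end{proposition}

\begin{proof}
For $\beta<\lambda$ let $A_\beta$ be the union of the stems of $p(\beta)$ for $p\in G$ with $\beta\in\mathrm{dom}\,p$. In density arguments we may assume that a given condition $p$ has $\beta$ in its domain, since otherwise $p\cup\{(\beta,(\emptyset,\emptyset))\}\le p$.

\emph{The principle (PI).} Let $E\in V[G]$ be good. By Lemma~\ref{lem:names} and \eqref{eq:book}, $E=\sigma_{b_\beta}[G]$ for some $\beta<\lambda$. The filter $G_\beta=G\cap P_\beta$ is $P_\beta$-generic by Lemma~\ref{lem:restrict}(c), and $\tau_\beta[G_\beta]=E$. By (F4), $E$ is good in $V[G_\beta]$, so $\widehat E=E$ there. We show that $A_\beta$ is a pseudo-intersection of $E$.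

$A_\beta$ is infinite. Let $p\in P$ with $p(\beta)=(s,t)$ and let $m<\omega$. The forcing $P_\beta$ forces that $\widehat{\tau_\beta}$ is good. So there are $q_0\le p{\upharpoonright}\beta$ in $P_\beta$ and a set $u\subseteq\omega$ of size $m$, with all elements above those of $s$, such that $q_0$ forces $u\subseteq\bigcap_{\alpha\in t}(\widehat{\tau_\beta})_\alpha$. Then $q_0\Vdash(s\cup u,t)\le_{\tau_\beta}(s,t)$, and Lemma~\ref{lem:basic}(3) gives an extension of $p$ whose stem at $\beta$ has at least $m$ elements. By density $A_\beta$ is infinite.

$A_\beta\setminus E_\alpha$ is finite. Replacing $p(\beta)=(s,t)$ by $(s,t\cup\{\alpha\})$ strengthens $p$, by Lemma~\ref{lem:basic}(3) with $q_0=p{\upharpoonright}\beta$. So there is $p\in G$ with $p(\beta)=(s,t)$ and $\alpha\in t$. Let $n\in A_\beta\setminus s$, say $n$ lies in the stem of $p'(\beta)$ with $p'\in G$. Take $r\in G$ below $p$ and $p'$, with $r(\beta)=(s'',t'')$. By Lemma~\ref{lem:basic}(2), $n\in s''\setminus s$. The condition $r{\upharpoonright}\beta\in G_\beta$ forces $(s'',t'')\le_{\tau_\beta}(s,t)$, so $s''\setminus s\subseteq\widehat E_\alpha=E_\alpha$ and $n\in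 E_\alpha$. Thus $A_\beta\setminus E_\alpha\subseteq s$.

\emph{The continuum.} Cardinals are preserved by (F2). There are $\lambda$ codes over $\lambda$, so Lemma~\ref{lem:names} gives $2^{\aleph_1}\le\lambda$ in $V[G]$. By \eqref{eq:book} there are $\lambda$ many $\beta$ for which $b_\beta$ is the empty code; at such $\beta$ any larger number may be added to a stem. It remains to see that $A_\beta\ne A_{\beta'}$ for distinct such $\beta,\beta'$. Let $p$ have $p(\beta)=(s,t)$ and $p(\beta')=(s',t')$, and let $n$ exceed all elements of $s\cup s'$. Let $p'$ agree with $p$ except that $p'(\beta)=(s\cup\{n\},t)$ and $p'(\beta')=(s'\cup\{n+1\},t')$. Then $p'\le p$ by two applications of Lemma~\ref{lem:basic}(3). If $p'\in G$, then $n\in A_\beta$. Also $n\notin A_{\beta'}$: a stem at $\beta'$ of a condition in $G$ is contained in the stem at $\beta'$ of some $r\in G$ below $p'$, and the latter end-extends $s'\cup\{n+1\}$ and so omits $n$. By density $A_\beta\ne A_{\beta'}$. Hence $\lambda\le2^{\aleph_0}\le2^{\aleph_1}\le\lambda$ in $V[G]$.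
\end{proof}

\section{Accumulating sequences in the extension}\label{sec:main}

We now carry out the copying argument of Example~\ref{ex:cohen} for an arbitrary function $F$. The columns are replaced by closed sets $S_\xi$ that support names for the $F(\xi)$. These sets need be neither disjoint nor alike, so we first thin them to a $\Delta$-system and then to a family of isomorphic copies that fix the root.

\begin{proposition}\label{prop:accum}
Let $G$ be $P$-generic over $V$, let $\theta=\kappa^+$, and let $F\colon\theta\to\omega^{\omega_1}$ be in $V[G]$. There are distinct $\xi_n<\theta$ $(n<\omega)$ such that $\langle F(\xi_n):n<\omega\rangle$ accumulates at $F(\xi_0)$.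
\end{proposition}

\begin{proof}
\emph{Names.} Let $\dot F$ be a name for $F$, and work in $V$. For $\xi<\theta$ apply Lemma~\ref{lem:names} to the formula ``either $\dot F$ is a function $\theta\to\omega^{\omega_1}$ and $\dot F(\xi)(\alpha)=n$, or $\dot F$ is not such a function and $n=0$''. This gives a code $c_\xi$ such that every condition forces $\sigma_{c_\xi}$ to be (the graph of) a function $\omega_1\to\omega$, and $\sigma_{c_\xi}[G]=F(\xi)$. Choose a closed set $S_\xi\supseteq\mathrm{supp}(c_\xi)$ with $|S_\xi|\le\aleph_1$.

\emph{A $\Delta$-system.} For $\alpha<\theta$ we have $|\alpha|^{<\aleph_2}\le\kappa^{\aleph_1}=\kappa<\theta$, and $\theta>\kappa\ge\aleph_2$ is regular. By (F5) with $\nu=\aleph_2$ there are $I\subseteq\theta$ of size $\theta$ and $R$ with $S_\xi\cap S_\eta=R$ for distinct $\xi,\eta\in I$.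

\emph{Types.} Let $\pi_\xi\colon S_\xi\to\rho_\xi$ be the order isomorphism onto an ordinal $\rho_\xi<\omega_2$. The \emph{type} of $\xi\in I$ records the image under $\pi_\xi$ of everything relevant:
\[\Big(\rho_\xi,\ \ \pi_\xi[R],\ \ \big\langle\pi_\xi*b_{\pi_\xi^{-1}(\delta)}:\delta<\rho_\xi\big\rangle,\ \ \pi_\xi*c_\xi\Big).\]
The third entry is defined because $S_\xi$ is closed, so that $b_\gamma$ is a code over $S_\xi$ for $\gamma\in S_\xi$. For $\rho<\omega_2$ we have $|C(\rho)|\le\aleph_1$, so there are at most $(\aleph_1^{\aleph_0})^{\aleph_1}=\kappa$ codes over $\rho$. The number of types is therefore at most $\aleph_2\cdot2^{\aleph_1}\cdot\kappa^{\aleph_1}\cdot\kappa=\kappa$. Since $|I|=\kappa^+$, there is a sequence $\langle\xi_n:n<\omega\rangle\in V$ of distinct elements of $I$ of the same type.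

Write $S_n$, $\pi_n$, $c_n$ for $S_{\xi_n}$, $\pi_{\xi_n}$, $c_{\xi_n}$, and let $h_n=\pi_n^{-1}\circ\pi_0\colon S_0\to S_n$, an order isomorphism. Equality of types gives $\pi_0*b_\gamma=\pi_n*b_{h_n(\gamma)}$ for $\gamma\in S_0$, $\pi_0*c_0=\pi_n*c_n$ and $\pi_0[R]=\pi_n[R]$. Applying $\pi_n^{-1}$ we obtain
\[h_n*b_\gamma=b_{h_n(\gamma)}\quad(\gamma\in S_0),\qquad h_n*c_0=c_n,\qquad h_n[R]=R.\]
A well-ordered set has no order automorphism other than the identity, so $h_n{\upharpoonright}R=\mathrm{id}$.

\emph{Copying.} Fix a finite $t\subseteq\omega_1$ and $m<\omega$. We show that the set of $q\in P$ such that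
\[q\Vdash_Pv\subseteq\sigma_{c_0}\ \text{ and }\ q\Vdash_Pv\subseteq\sigma_{c_n}\quad\text{for some $n>m$ and some $v\colon t\to\omega$}\]
is dense. Let $p\in P$. Since $\sigma_{c_0}$ is forced to be a function on $\omega_1$ and $t$ is finite, we may extend $p$ so that $p\Vdash_Pv\subseteq\sigma_{c_0}$ for some $v\colon t\to\omega$. Let $p_0=p{\upharpoonright}S_0$. The formula $v\subseteq x$ is $\Delta_0$. For every $n$ we have in turn
\begin{align*}
p_0&\Vdash_{P_{S_0}}v\subseteq\sigma_{c_0}&&\text{by Lemma~\ref{lem:restrict}(d),}\\
h_n*p_0&\Vdash_{P_{S_n}}v\subseteq\sigma_{c_n}&&\text{by Lemma~\ref{lem:iso} and $h_n*c_0=c_n$,}\\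
h_n*p_0&\Vdash_Pv\subseteq\sigma_{c_n}&&\text{by Lemma~\ref{lem:restrict}(d).}
\end{align*}
The sets $S_n\setminus R$ are pairwise disjoint and $\mathrm{dom}\,p$ is finite, so there is $n>m$ with $\mathrm{dom}\,p\cap S_n\subseteq R$. Let $q=p\cup h_n*p_0$. To see that $q$ is a function, let $\delta\in\mathrm{dom}\,p\cap\mathrm{dom}(h_n*p_0)$. Then $\delta\in\mathrm{dom}\,p\cap S_n\subseteq R$, so $h_n(\delta)=\delta$, and $(h_n*p_0)(\delta)=p_0(\delta)=p(\delta)$. Thus $q\in C(\lambda)=P$, and $q\le p$, $q\le h_n*p_0$ by Lemma~\ref{lem:basic}(1). So $q$ belongs to the set in question.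

By genericity, for all finite $t$ and all $m$ there are $n>m$ and $v\colon t\to\omega$ with $F(\xi_n){\upharpoonright}t=v=F(\xi_0){\upharpoonright}t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The forcing $P$ is ccc by Lemma~\ref{lem:basic}(5), and (1) is part of Proposition~\ref{prop:extension}. For (2), let $F\colon\kappa^+\to\omega^{\omega_1}$ be in $V[G]$ and take $\xi_n$ as in Proposition~\ref{prop:accum}. Since (PI) holds in $V[G]$, Lemma~\ref{lem:twosteps} gives an infinite $A\subseteq\omega$ such that $F$ is bounded on the infinite set $\{\xi_n:n\in A\}$. So $W(\kappa^+)$ fails in $V[G]$. If $\lambda>\kappa$, then $2^{\aleph_1}=\lambda\ge\kappa^+$ in $V[G]$, so $W(2^{\aleph_1})$ fails and $\omega^{\omega_1}$ is not Tukey-top.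
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:indep}]
In any model, $\lambda=\kappa^+$ satisfies $\lambda^{\aleph_1}=\lambda$ by (F6), so Theorem~\ref{thm:main} applies with $\lambda>\kappa$. If ZFC is consistent, take $V\models\mathrm{GCH}$, for instance $V=L$. Then $\kappa=\omega_2$ and $\lambda=\omega_3$, and in $V^P$ we have $2^{\aleph_0}=2^{\aleph_1}=\aleph_3$ and $[\omega_3]^{<\omega}\not\le_T\omega^{\omega_1}$. So ZFC does not prove the equivalence. It does not refute it, because the equivalence holds in $V$ by Theorem~\ref{thm:zfc}(3).
\end{proof}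

\begin{remark}
The hypothesis $\lambda^{\aleph_1}=\lambda$ was used for the bookkeeping \eqref{eq:book} and for the bound $2^{\aleph_1}\le\lambda$. It is necessary for conclusion (1): if $2^{\aleph_1}=\lambda$ in a cardinal-preserving extension, then $\lambda^{\aleph_1}=\lambda$ there, so $V$ too has only $\lambda$ functions $\omega_1\to\lambda$. The value $\kappa^+$ was used twice in Proposition~\ref{prop:accum}, for the $\Delta$-system and for the count of types. The counting that in $V$ produces infinitely many equal functions is thus replaced by a counting that produces infinitely many isomorphic names.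
\end{remark}

\section{The exact range of $W$}\label{sec:exact}

Under CH the ground model contains $\kappa$ eventually different functions $\omega_1\to\omega_1$, and such a family survives any forcing that preserves $\omega_1$. This shows that $\kappa^+$ cannot be lowered in Theorem~\ref{thm:main}(2).

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
(1) Let $G$ be $P$-generic over $V$. By Theorem~\ref{thm:main}, $W(\mu)$ fails in $V[G]$ for $\mu\ge\kappa^+$. In $V$, CH gives $|2^{<\omega_1}|=\aleph_1$. Fix an injection $e\colon2^{<\omega_1}\to\omega_1$, enumerate $2^{\omega_1}=\{x_\xi:\xi<\kappa\}$ without repetition, and put $u_\xi(\alpha)=e(x_\xi{\upharpoonright}\alpha)$. As in the proof of Theorem~\ref{thm:zfc}(1), $u_\xi$ and $u_\eta$ differ at all $\alpha$ above a point where $x_\xi$ and $x_\eta$ differ. This remains true in $V[G]$, where $\omega_1$ and $\kappa$ are still cardinals. Lemmas~\ref{lem:W1} and~\ref{lem:lift}, applied in $V[G]$ with $\mu=\omega_1$, give $W(\kappa)$ and hence $W(\mu)$ for all infinite $\mu\le\kappa$.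

(2) The plan is first to arrange CH and $2^{\aleph_1}=\kappa$, keeping $\lambda^{\aleph_1}=\lambda$, and then to apply (1). In $V_0$ we have $\kappa^{\aleph_1}=\kappa$ and $\lambda^{\aleph_1}=\lambda$ by (F6). Let $K$ be the poset of countable partial functions $\kappa\times\omega_1\to2$, ordered by reverse inclusion, let $H$ be $K$-generic over $V_0$, and let $V=V_0[H]$. We verify the hypotheses of (1) in $V$.

\emph{Cardinals and CH.} The poset $K$ is $\sigma$-closed, since the union of a decreasing $\omega$-sequence is a condition. It has the $\aleph_2$-cc: by CH we have $\aleph_1^{\aleph_0}=\aleph_1$, so (F5) with $\nu=\aleph_1$, $\theta=\aleph_2$ thins $\aleph_2$ conditions to $\aleph_2$ whose domains form a $\Delta$-system with countable root; there are at most $2^{\aleph_0}=\aleph_1$ restrictions to the root, so two conditions agree on it and are compatible. By (F2), $K$ adds no function from $\omega$ to $V_0$, so it preserves $\omega_1$ and adds no reals, and it preserves all cardinals $\ge\aleph_2$. Hence $V$ has the same cardinals as $V_0$ and satisfies CH. Also $|K|=\kappa^{\aleph_0}=\kappa$ in $V_0$.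

\emph{$2^{\aleph_1}=\kappa$ in $V$.} Let $g=\bigcup H$ and $y_\xi=\{\alpha:g(\xi,\alpha)=1\}$. For $\xi\ne\eta$ and $p\in K$ there is $\alpha$ with $(\xi,\alpha),(\eta,\alpha)\notin\mathrm{dom}\,p$, and $p$ extends to a condition with values $1$ and $0$ at these points. So the $y_\xi$ are distinct and $2^{\aleph_1}\ge\kappa$. By (F3), a subset of $\omega_1$ in $V$ is determined by $H$ and an $\omega_1$-sequence in $V_0$ of antichains, each of size at most $\aleph_1$. There are at most $(\kappa^{\aleph_1})^{\aleph_1}=\kappa$ such sequences.

\emph{$\lambda^{\aleph_1}=\lambda$ in $V$.} Let $f\colon\omega_1\to\lambda$ be in $V$ with name $\dot f$. In $V_0$, for $\alpha<\omega_1$ let $B_\alpha$ be a maximal antichain of conditions forcing $\dot f(\alpha)=\zeta$ for some $\zeta<\lambda$, and let $Z_\alpha$ be the set of pairs $(p,\zeta)$ with $p\in B_\alpha$ and $p\Vdash\dot f(\alpha)=\zeta$. By (F3), $H$ meets $B_\alpha$, and $f(\alpha)$ is the $\zeta$ with $(p,\zeta)\in Z_\alpha$ for the unique $p\in H\cap B_\alpha$. Each $Z_\alpha$ is a subset of $K\times\lambda$ of size at most $\aleph_1$, so there are at most $((\kappa\cdot\lambda)^{\aleph_1})^{\aleph_1}=\lambda$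 sequences $\langle Z_\alpha:\alpha<\omega_1\rangle$ in $V_0$.

Now force over $V$ with the ccc forcing $P$ of Theorem~\ref{thm:main}. The extension has the same cardinals as $V_0$, satisfies $2^{\aleph_0}=2^{\aleph_1}=\lambda$, and by (1) satisfies $[\mu]^{<\omega}\le_T\omega^{\omega_1}$ exactly for $\mu\le\kappa$.

(3) Apply (2) with $\lambda=\omega_3$. For $\kappa=\omega_3$ the final model satisfies $W(2^{\aleph_1})$, so $\omega^{\omega_1}$ is Tukey-top there. For $\kappa=\omega_2$ the statement $W(2^{\aleph_1})$ fails, so it is not.
\end{proof}

\begin{thebibliography}{9}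

\bibitem{BMS}
Tom Benhamou, Justin T. Moore, Luke Serafin,
\emph{Ultrafilters over Successor Cardinals and the Tukey Order},
arXiv:2507.22307 (2025).

\bibitem{Kunen}
Kunen, \emph{Set Theory}, 1980.

\end{thebibliography}
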